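\title{The Pythagoras numbers $p_{2s}(\mathbb{R}[x])$ are infinite for $s>1$}

\begin{abstract}
The $k$-th Pythagoras number $p_k(A)$ of a commutative ring $A$ is the least $\ell$ such that every sum of $k$-th powers in $A$ is a sum of $\ell$ such powers. We prove that $p_{2s}(\mathbb{R}[x])=\infty$ for every $s>1$; in particular $p_4(\mathbb{R}[x])=\infty$. More precisely, the number of $2s$-th powers needed in degree at most $2sd$ lies between $(s-1)d+1$ and $2sd$. The examples are products of $d$ factors, each a weighted sum of $s$ powers of linear polynomials with nearly equal roots. The result extends to $A[x_1,\dots,x_n]$ whenever $-1$ is not a sum of squares in $A$, and for $\mathbb{Q}$-algebras $A$ this condition is also necessary.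
\end{abstract}

\section{The question and the results}\label{sec:intro}

All rings are commutative with identity, and homomorphisms preserve the identity. Let $A$ be a ring and $k>1$ an integer. The \emph{$k$-th Pythagoras number} $p_k(A)$ is the least positive integer $\ell$ such that every sum of $k$-th powers of elements of $A$ can be written as $h_1^k+\dots+h_\ell^k$ with $h_i\in A$; if there is no such $\ell$, then $p_k(A)=\infty$. Since $0=0^k$, a sum of $\ell$ powers is also a sum of $\ell'$ powers for each $\ell'\ge\ell$. So $p_k(A)$ measures how far an arbitrarily long sum of $k$-th powers can always be shortened.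

For $A=\mathbb{R}$ one summand suffices: $p_k(\mathbb{R})=1$ for all $k$. For $A=\mathbb{R}[x]$ and $k=2$ the classical value is $p_2(\mathbb{R}[x])=2$. Indeed, a nonzero sum of squares $f$ is nonnegative on $\mathbb{R}$, so its leading coefficient is positive, its real roots have even multiplicity, and its other roots come in conjugate pairs. Hence $f=g\bar g$ with $g=u+iv\in\mathbb{C}[x]$ and $u,v\in\mathbb{R}[x]$, that is, $f=u^2+v^2$. One square is not enough, since $1+x^2$ has simple roots. For odd $k$ the number $p_k(\mathbb{R}[x])$ is finite for an elementary reason (Theorem~\ref{thm:rings}(c)). What remains is the following question, which comes from the paper of Kowalczyk and Vill \cite{KV}.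

\begin{quote}
\emph{What is the value of $p_{2s}(\mathbb{R}[x])$ for integers $s>1$? In particular, what is $p_4(\mathbb{R}[x])$?}
\end{quote}

It is known that $2s\le p_{2s}(\mathbb{R}[x])$, and that $p_{2s}(\mathbb{R}(x))<\infty$ for the field $\mathbb{R}(x)$ of rational functions. A parameter count suggests an answer. Write $\mathbb{R}[x]_{\le e}$ for the space of polynomials of degree at most $e$, fix $d\ge1$, and let $C$ be the set of sums of $2s$-th powers in $V=\mathbb{R}[x]_{\le 2sd}$. The summands are powers $h^{2s}$ with $\deg h\le d$ (Lemma~\ref{lem:degree}), and $C$ is a convex cone because positive reals have real $2s$-th roots. The cone spans $V$: each monomial $x^e$ with $e\le 2sd$ is a product $u_1\cdots u_{2s}$ with $\deg u_i\le d$, and $(2s)!\,u_1\cdots u_{2s}$ is the coefficient of $t_1\cdots t_{2s}$ in $(t_1u_1+\dots+t_{2s}u_{2s})^{2s}$, whose values at real $t_i$ lie in $C$. So $C$ has interior points in $V$, a space of dimension $2sd+1$. The sums of $\ell$ powers form the image of a polynomial map defined on $\mathbb{R}^{\ell(d+1)}$, and this image has no interior points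 if $\ell(d+1)<2sd+1$. For $\ell=2s-1$ the inequality holds as soon as $d\ge 2s-1$, which gives the lower bound $2s$; for $\ell=2s$ it never holds. Since $2s$ is the correct value for $s=1$, and since the value for $\mathbb{R}(x)$ is finite, one would guess $p_{2s}(\mathbb{R}[x])=2s$, or at least a finite value. The guess is wrong.

\begin{theorem}\label{thm:main}
For all integers $s\ge2$ and $d\ge1$ there is a polynomial $f\in\mathbb{Z}[x]$ of degree $2sd$ which is a sum of $2s$-th powers in $\mathbb{Z}[x]$, but is not of the form $h_1^{2s}+\dots+h_\ell^{2s}$ with $h_i\in\mathbb{R}[x]$ and $\ell=(s-1)d$. Hence $p_{2s}(\mathbb{R}[x])=\infty$ for every $s>1$; in particular $p_4(\mathbb{R}[x])=\infty$.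
\end{theorem}

The number of summands needed grows linearly in the degree.

\begin{theorem}\label{thm:linear}
For $s\ge2$ and $d\ge1$ let $\ell(s,d)$ be the least $\ell$ such that every sum of $2s$-th powers in $\mathbb{R}[x]$ of degree at most $2sd$ is of the form $h_1^{2s}+\dots+h_\ell^{2s}$ with $h_i\in\mathbb{R}[x]$. Then
\[
(s-1)d+1\le\ell(s,d)\le 2sd .
\]
\end{theorem}

Because the polynomials in Theorem~\ref{thm:main} have integer coefficients, they make sense over every ring, and they remain examples whenever $-1$ is not a sum of squares in that ring.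

\begin{theorem}\label{thm:rings}
\leavevmode
\begin{enumerate}
\item[(a)] Let $A$ be a ring in which $-1$ is not a sum of squares. Then $p_{2s}(A[x_1,\dots,x_n])=\infty$ for all $s\ge2$ and $n\ge1$.
\item[(b)] Let $A$ be a $\mathbb{Q}$-algebra, $s\ge2$ and $n\ge1$. Then $p_{2s}(A[x_1,\dots,x_n])=\infty$ if and only if $-1$ is not a sum of squares in $A$.
\item[(c)] For $k>1$ we have $p_k(\mathbb{R}[x])<\infty$ if and only if $k=2$ or $k$ is odd.
\end{enumerate}
\end{theorem}

The parameter count credits each summand with $d+1$ free coefficients. The proof of Theorem~\ref{thm:main} finds polynomials for which a summand is worth only one real parameter. They lie close to $Q^{2s}$, where $Q$ has $d$ distinct real roots, and this forces every summand $h_i$ to be close to a multiple $c_iQ$. They also carry $(s-1)d$ independent weights, which become visible after zooming in at the roots of $Q$; there a rigidity property of powers of linear polynomials shows that each weight is a sum of some of the numbers $c_i^{2s}$. A short list $c_1,\dots,c_\ell$ cannot produce that many independent weights. Section~\ref{sec:example}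 carries this out for $s=d=2$, and Sections~\ref{sec:rigid} and~\ref{sec:lower} in general. Sections~\ref{sec:upper} and~\ref{sec:rings} prove Theorems~\ref{thm:linear} and~\ref{thm:rings}.

\section{Degrees and limits of summands}\label{sec:compact}

From now on $s,d,\ell$ are positive integers, and convergence in $\mathbb{R}[x]_{\le e}$ means convergence of the coefficients. The argument passes to limits of representations, so we need the summands to stay in a bounded part of a fixed finite-dimensional space.

\begin{lemma}\label{lem:degree}
Let $R$ be an ordered field and $f=\sum_i f_i^{2s}$ in $R[x]$ with $\deg f\le 2sd$. Then $\deg f_i\le d$ for all $i$.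
\end{lemma}

\begin{proof}
Assume that some $f_i$ is nonzero, and let $e$ be the largest degree of the $f_i$. The coefficient of $x^{2se}$ in $f$ is $\sum_i t_i^{2s}$, where $t_i$ is the coefficient of $x^e$ in $f_i$. The $t_i$ are not all zero, so this sum is positive, and $2se=\deg f\le 2sd$.
\end{proof}

\begin{lemma}\label{lem:compact}
Let $f_\nu=\sum_{i=1}^\ell f_{i,\nu}^{2s}$, with $f_{i,\nu}\in\mathbb{R}[x]$, be a sequence in $\mathbb{R}[x]_{\le 2sd}$ that converges to $f$. Then along a subsequence each $f_{i,\nu}$ converges in $\mathbb{R}[x]_{\le d}$ to some $F_i$, and $f=\sum_{i=1}^\ell F_i^{2s}$. In particular, the polynomials of the form $h_1^{2s}+\dots+h_\ell^{2s}$ form a closed subset of $\mathbb{R}[x]_{\le 2sd}$.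
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:degree}, $\deg f_{i,\nu}\le d$. For $t=0,1,\dots,d$ we have $f_{i,\nu}(t)^{2s}\le f_\nu(t)$, and $f_\nu(t)$ converges, so the values $f_{i,\nu}(t)$ are bounded. By Lagrange interpolation the coefficients of $f_{i,\nu}$ are fixed linear combinations of these $d+1$ values, so they are bounded too. Choose a subsequence along which all of them converge, and pass to the limit in the identity for $f_\nu$.
\end{proof}

Both lemmas use that the exponent is even and that the summands are polynomials. This is where the argument separates $\mathbb{R}[x]$ from $\mathbb{R}(x)$: for rational summands, the degree of $f$ does not confine them to a finite-dimensional space.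

We also record two facts for later use. In any ring, $\bigl(\sum_{i\le M}u_i^k\bigr)\bigl(\sum_{j\le M'}v_j^k\bigr)=\sum_{i,j}(u_iv_j)^k$ is a sum of $MM'$ powers. And every nonnegative rational number is a sum of $k$-th powers in $\mathbb{Q}$, because $0=0^k$ and for positive integers $p,q$
\begin{equation}\label{eq:rational}
\frac pq=pq^{k-1}\Bigl(\frac1q\Bigr)^k .
\end{equation}

\section{Two fourth powers in degree eight}\label{sec:example}

For $s=2$ and $d=1$, Theorem~\ref{thm:main} only asks for a sum of fourth powers that is not a fourth power, such as $x^4+1$. The first case in which the method is visible is $s=d=2$. We show that for all small $\varepsilon>0$ the polynomial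
\[
f_\varepsilon=\Bigl(\tfrac12x^4+\tfrac12(x-\varepsilon)^4\Bigr)\Bigl(\tfrac23(x-1)^4+\tfrac13(x-1-\varepsilon)^4\Bigr)
\]
is not a sum of two fourth powers in $\mathbb{R}[x]$. Each factor is a sum of two fourth powers, so $f_\varepsilon$ is a sum of four. For squares, a product of sums of two squares would again be a sum of two squares, by the value $p_2(\mathbb{R}[x])=2$.

\emph{One factor.} Let $0<w<1$ and suppose that
\begin{equation}\label{eq:local4}
(1-w)\,y^4+w\,(y-1)^4=\sum_i(c_iy+b_i)^4
\end{equation}
with real $c_i,b_i$. The coefficients of $y^2$, $y$ and $1$ give $\sum c_i^2b_i^2=w$, $\sum c_ib_i^3=-w$ and $\sum b_i^4=w$. Therefore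
\[
\sum_i b_i^2(b_i+c_i)^2=\sum_i b_i^4+2\sum_i c_ib_i^3+\sum_i c_i^2b_i^2=w-2w+w=0 .
\]
So $b_i\in\{0,-c_i\}$ for each $i$: every summand is a multiple of $y^4$ or of $(y-1)^4$. Moreover $w=\sum b_i^4$ is the sum of $c_i^4$ over those $i$ with $b_i\ne0$.

\emph{The global limit.} Suppose that $f_\varepsilon=h_{1,\varepsilon}^4+h_{2,\varepsilon}^4$ for a sequence of values $\varepsilon\to0$. We have $f_\varepsilon\to x^4(x-1)^4$. By Lemma~\ref{lem:compact} we may assume that $h_{i,\varepsilon}=A_ix^2+B_ix+C_i$, with coefficients depending on $\varepsilon$, converges to some $F_i$, and $F_1^4+F_2^4=x^4(x-1)^4$. Both $F_i$ vanish at $0$ and $1$ and have degree at most $2$, so $F_i=c_ix(x-1)$ with $c_1^4+c_2^4=1$. Thus $A_i\to c_i$, $B_i\to-c_i$ and $C_i\to0$. This limit has forgotten the weights $\frac12$ and $\frac13$. They live at scale $\varepsilon$, so we rescale.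

\emph{Zooming in at $0$.} Put $x=\varepsilon y$. Then
\[
\frac{f_\varepsilon(\varepsilon y)}{\varepsilon^4}=\Bigl(\tfrac12y^4+\tfrac12(y-1)^4\Bigr)\Bigl(\tfrac23(\varepsilon y-1)^4+\tfrac13(\varepsilon y-1-\varepsilon)^4\Bigr)\to\tfrac12y^4+\tfrac12(y-1)^4,
\]
and $-h_{i,\varepsilon}(\varepsilon y)/\varepsilon=-\varepsilon A_iy^2-B_iy-C_i/\varepsilon$. The constant terms are bounded, because $(C_i/\varepsilon)^4\le f_\varepsilon(0)/\varepsilon^4\to\frac12$. Along a subsequence these polynomials converge to $c_iy+b_i$ for some reals $b_i$, and \eqref{eq:local4} holds with $w=\frac12$. Hence $\frac12\in\{0,\,c_1^4,\,c_2^4,\,1\}$, which forces $c_1^4=c_2^4=\frac12$.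

\emph{Zooming in at $1$.} Put $x=1+\varepsilon y$. Now the first factor of $f_\varepsilon$ tends to $1$, so $f_\varepsilon(1+\varepsilon y)/\varepsilon^4\to\frac23y^4+\frac13(y-1)^4$, and
\[
h_{i,\varepsilon}(1+\varepsilon y)/\varepsilon=\varepsilon A_iy^2+(2A_i+B_i)y+(A_i+B_i+C_i)/\varepsilon,\qquad 2A_i+B_i\to c_i .
\]
The constant terms are bounded, since their fourth powers are at most $f_\varepsilon(1)/\varepsilon^4\to\frac13$. So \eqref{eq:local4} holds with $w=\frac13$ and with the \emph{same} $c_1,c_2$. This gives $\frac13\in\{0,\,c_1^4,\,c_2^4,\,1\}=\{0,\frac12,1\}$, a contradiction.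

The point is that the slopes $c_i$ are fixed by the global limit and are shared by all zoom points, while each zoom point imposes its own condition on them.

\section{Rigidity for powers of linear polynomials}\label{sec:rigid}

We need the analog of the statement about \eqref{eq:local4} for exponent $2s$. The computation there evaluated the nonnegative quartic form $\beta^2(\beta+\alpha)^2$ at the points $(c_i,b_i)$. A form of degree $2s$ has room for $s$ squared linear factors, so we use $s$ nodes $0,1,\dots,s-1$.

\begin{lemma}\label{lem:rigid}
Let $w_0,\dots,w_{s-1}$ and $c_i,b_i$ $(1\le i\le\ell)$ be real numbers with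
\begin{equation}\label{eq:local}
\sum_{m=0}^{s-1}w_m(y-m)^{2s}=\sum_{i=1}^\ell(c_iy+b_i)^{2s}.
\end{equation}
Then there is a map $\mu\colon\{1,\dots,\ell\}\to\{0,\dots,s-1\}$ such that $b_i=-\mu(i)c_i$ for all $i$ and
\[
w_m=\sum_{i:\ \mu(i)=m}c_i^{2s}\qquad(0\le m\le s-1).
\]
\end{lemma}

\begin{proof}
Compare the coefficients of $y^{2s-k}$ in \eqref{eq:local} and divide by $\binom{2s}{k}$. This gives $\sum_m w_m(-m)^k=\sum_i c_i^{2s-k}b_i^k$ for $0\le k\le 2s$. Taking linear combinations of these equations, we get
\begin{equation}\label{eq:forms}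
\sum_{m=0}^{s-1}w_mP(1,-m)=\sum_{i=1}^\ell P(c_i,b_i)
\end{equation}
for every homogeneous polynomial $P(\alpha,\beta)$ of degree $2s$ with real coefficients.

To locate the roots, take $P=\prod_{n=0}^{s-1}(\beta+n\alpha)^2$. It vanishes at each point $(1,-m)$, so the left side of \eqref{eq:forms} is $0$. It is nonnegative on $\mathbb{R}^2$, so $P(c_i,b_i)=0$ for every $i$, and we can choose $\mu(i)\in\{0,\dots,s-1\}$ with $b_i+\mu(i)c_i=0$.

To read off the weights, fix $m$ and take $P_m=\alpha^2\prod_{n\ne m}(\beta+n\alpha)^2$, with $n$ ranging over $\{0,\dots,s-1\}$; it has degree $2s$. Then $P_m(1,-n)=0$ for $n\ne m$, while $\pi_m=P_m(1,-m)=\prod_{n\ne m}(n-m)^2$ is not zero. By homogeneity $P_m(c_i,b_i)=c_i^{2s}P_m(1,-\mu(i))$. So \eqref{eq:forms} reads $w_m\pi_m=\pi_m\sum_{\mu(i)=m}c_i^{2s}$.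
\end{proof}

\begin{remark}\label{rem:squares}
This is where $s\ge2$ enters. The lemma holds for $s=1$, but then there is one node, and a single weight normalized to $1$ carries no information. With two nodes, rigidity fails for squares:
$\frac12y^2+\frac12(y-1)^2=(y-\frac12)^2+(\frac12)^2$.
\end{remark}

\section{The test polynomials and the lower bound}\label{sec:lower}

Fix distinct rational numbers $a_1,\dots,a_d$, for instance $a_j=j$, and put $Q=\prod_{j=1}^d(x-a_j)$. A \emph{weight system} is a family $w=(w_{jm})$, $1\le j\le d$, $0\le m\le s-1$, of positive reals with $\sum_m w_{jm}=1$ for each $j$. For $\varepsilon>0$ we place at each $a_j$ a copy of the left side of \eqref{eq:local}, shrunk by the factor $\varepsilon$: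
\[
g_j=\sum_{m=0}^{s-1}w_{jm}\,(x-a_j-m\varepsilon)^{2s},\qquad f_{\varepsilon,w}=\prod_{j=1}^d g_j .
\]
Each $g_j$ is monic of degree $2s$, so $f_{\varepsilon,w}$ is monic of degree $2sd$. Expanding the product gives
\begin{equation}\label{eq:expand}
f_{\varepsilon,w}=\sum_{(m_1,\dots,m_d)}w_{1m_1}\cdots w_{dm_d}\Bigl(\prod_{j=1}^d(x-a_j-m_j\varepsilon)\Bigr)^{2s},
\end{equation}
where the sum runs over $\{0,\dots,s-1\}^d$. The coefficients are positive and have real $2s$-th roots, so $f_{\varepsilon,w}$ is a sum of $2s$-th powers in $\mathbb{R}[x]$.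

\begin{proposition}\label{prop:weights}
Let $w$ be a weight system. Suppose that there are numbers $\varepsilon_\nu>0$ with $\varepsilon_\nu\to0$ such that each $f_{\varepsilon_\nu,w}$ is of the form $\sum_{i=1}^\ell f_{i,\nu}^{2s}$ with $f_{i,\nu}\in\mathbb{R}[x]$. Then there are reals $\gamma_1,\dots,\gamma_\ell\ge0$ with $\sum_i\gamma_i=1$ and maps $\mu_j\colon\{1,\dots,\ell\}\to\{0,\dots,s-1\}$ such that
\[
w_{jm}=\sum_{i:\ \mu_j(i)=m}\gamma_i\qquad(1\le j\le d,\ 0\le m\le s-1).
\]
\end{proposition}

In other words, $\gamma$ is a probability distribution on the $\ell$ summands, and $\mu_1,\dots,\mu_d$ are random variables on this space with the prescribed laws $w_{1\bullet},\dots,w_{d\bullet}$. The expansion \eqref{eq:expand} corresponds to $d$ independent variables on $s^d$ points.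

\begin{proof}
\emph{The global limit.} As $\varepsilon\to0$ we have $g_j\to\sum_m w_{jm}(x-a_j)^{2s}=(x-a_j)^{2s}$, so $f_{\varepsilon_\nu,w}\to Q^{2s}$. By Lemma~\ref{lem:compact}, after passing to a subsequence, $f_{i,\nu}\to F_i$ in $\mathbb{R}[x]_{\le d}$ and $\sum_iF_i^{2s}=Q^{2s}$. Evaluating at $a_j$ gives $F_i(a_j)=0$ for all $i$ and $j$. A polynomial of degree at most $d$ that vanishes at the $d$ distinct points $a_j$ is a constant multiple of $Q$. So $F_i=c_iQ$ with $c_i\in\mathbb{R}$ and $\sum_ic_i^{2s}=1$. Put $\gamma_i=c_i^{2s}$.

\emph{The local limit at $a_j$.} Fix $j$. Near $a_j$ the limit $c_iQ$ has slope $c_iD$, where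
\[
D=Q'(a_j)=\prod_{k\ne j}(a_j-a_k)\ne0 .
\]
To see the slope $c_i$ itself, independent of $j$, we divide by $D$ when rescaling:
\[
\varphi_{i,\nu}(y)=\frac{f_{i,\nu}(a_j+\varepsilon_\nu y)}{\varepsilon_\nu D}\in\mathbb{R}[y]_{\le d}.
\]
For $\varepsilon=\varepsilon_\nu$ we have $g_j(a_j+\varepsilon y)=\varepsilon^{2s}\sum_m w_{jm}(y-m)^{2s}$, and therefore
\begin{equation}\label{eq:zoom}
\sum_{i=1}^\ell\varphi_{i,\nu}(y)^{2s}=\Bigl(\sum_{m=0}^{s-1}w_{jm}(y-m)^{2s}\Bigr)\cdot D^{-2s}\prod_{k\ne j}g_k(a_j+\varepsilon_\nu y).
\end{equation}
For $k\ne j$,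
\[
g_k(a_j+\varepsilon_\nu y)=\sum_m w_{km}\bigl(a_j-a_k+\varepsilon_\nu(y-m)\bigr)^{2s}\to(a_j-a_k)^{2s},
\]
again because $\sum_m w_{km}=1$. The product of these limits is $D^{2s}$, so the right side of \eqref{eq:zoom} converges to $\sum_m w_{jm}(y-m)^{2s}$.

Now consider the left side. By Taylor's formula, the coefficient of $y^q$ in $\varphi_{i,\nu}$ is $\varepsilon_\nu^{\,q-1}f_{i,\nu}^{(q)}(a_j)/(q!\,D)$, and $f_{i,\nu}^{(q)}(a_j)\to F_i^{(q)}(a_j)$. For $q\ge2$ the coefficient tends to $0$. For $q=1$ it tends to $F_i'(a_j)/D=c_i$. For $q=0$ the factor $\varepsilon_\nu^{-1}$ makes the formula useless, and we use positivity instead: $\varphi_{i,\nu}(0)^{2s}$ is at most the value of \eqref{eq:zoom} at $y=0$, which converges. So along a further subsequence, which does not change the $c_i$, we have $\varphi_{i,\nu}(0)\to b_i$ for some reals $b_i$ depending on $j$. Thus $\varphi_{i,\nu}\to c_iy+b_i$, and \eqref{eq:zoom} becomes in the limit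
\[
\sum_{m=0}^{s-1}w_{jm}(y-m)^{2s}=\sum_{i=1}^\ell(c_iy+b_i)^{2s}.
\]
Lemma~\ref{lem:rigid} gives the map $\mu_j$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Put $\ell=(s-1)d$.

\emph{Real weights.} A weight system has $(s-1)d$ free entries, namely the $w_{jm}$ with $m\ge1$, and we choose them so that $\ell$ numbers $\gamma_i$ cannot produce them. Since $\mathbb{R}$ has infinite dimension over $\mathbb{Q}$, there are $(s-1)d$ reals which together with $1$ are linearly independent over $\mathbb{Q}$. Multiplying each by a nonzero rational keeps the independence and moves it into the interval $(0,1/s)$. Call the results $w_{jm}$, $1\le j\le d$, $1\le m\le s-1$, and put $w_{j0}=1-\sum_{m\ge1}w_{jm}>1/s$. This is a weight system $w$.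

If there were arbitrarily small $\varepsilon>0$ with $f_{\varepsilon,w}$ of the form $h_1^{2s}+\dots+h_\ell^{2s}$, then Proposition~\ref{prop:weights} would apply. The $\ell+1$ numbers $1=\sum_i\gamma_i$ and $w_{jm}$ $(m\ge1)$, which are independent over $\mathbb{Q}$, would lie in the $\mathbb{Q}$-span of $\gamma_1,\dots,\gamma_\ell$. This is impossible. So for all sufficiently small $\varepsilon>0$ the polynomial $f_{\varepsilon,w}$ is not of this form. Fix such an $\varepsilon$ in $\mathbb{Q}$.

\emph{Rational weights.} The weights are irrational, but with $\varepsilon$ fixed we can move them. By Lemma~\ref{lem:compact}, the polynomials that are not of the form $h_1^{2s}+\dots+h_\ell^{2s}$ form an open subset of $\mathbb{R}[x]_{\le 2sd}$, and $f_{\varepsilon,w}$ depends continuously on $w$. Replace the $w_{jm}$ with $m\ge1$ by nearby rationals in $(0,1/s)$ and define the entries with $m=0$ as before. This gives a rational weight system $w'$ with $f_{\varepsilon,w'}$ still in the open set.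

\emph{Integer coefficients.} In the expansion \eqref{eq:expand} of $f_{\varepsilon,w'}$ the coefficients are positive rationals, and the polynomials raised to the power $2s$ lie in $\mathbb{Q}[x]$. By \eqref{eq:rational}, $f_{\varepsilon,w'}=\sum_tu_t^{2s}$ with finitely many $u_t\in\mathbb{Q}[x]$. Let $N$ be a positive integer with $Nu_t\in\mathbb{Z}[x]$ for all $t$, and put $f=N^{2s}f_{\varepsilon,w'}=\sum_t(Nu_t)^{2s}$. Then $f$ has degree $2sd$ and is a sum of $2s$-th powers in $\mathbb{Z}[x]$. If $f=\sum_{i\le\ell}h_i^{2s}$ with $h_i\in\mathbb{R}[x]$, then $f_{\varepsilon,w'}=\sum_{i\le\ell}(h_i/N)^{2s}$, contrary to the choice of $w'$.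

Thus $p_{2s}(\mathbb{R}[x])>(s-1)d$ for every $d$, and $(s-1)d\to\infty$ because $s\ge2$.
\end{proof}

\begin{remark}\label{rem:limit}
The conclusion of Proposition~\ref{prop:weights} can be met with $\ell=(s-1)d+1$ for every weight system, so the proposition alone yields no better bound. For each $j$ cut $[0,1]$ into $s$ consecutive intervals of lengths $w_{j0},\dots,w_{j,s-1}$. The at most $(s-1)d$ interior cut points divide $[0,1]$ into at most $(s-1)d+1$ pieces. Let $\gamma_i$ be their lengths, padded with zeros, and let $\mu_j(i)$ be the index of the interval of the $j$-th cutting that contains the $i$-th piece.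
\end{remark}

\section{The upper bound}\label{sec:upper}

The upper bound in Theorem~\ref{thm:linear} comes from convexity. By Carath\'eodory's theorem, each point of the convex hull $\operatorname{conv}S$ of a subset $S$ of an $N$-dimensional real affine space is a convex combination of at most $N+1$ points of $S$. Connectedness saves one point. The Fenchel--Bunt theorem (Fenchel 1929, Bunt 1934; see \cite{HR}) states that if $N\ge1$ and $S$ is compact and connected, then each point of $\operatorname{conv}S$ is a convex combination of at most $N$ points of $S$.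

\begin{proof}[Proof of Theorem~\ref{thm:linear}]
The polynomial of Theorem~\ref{thm:main} needs more than $(s-1)d$ summands, which is the lower bound.

For the upper bound let $V=\mathbb{R}[x]_{\le 2sd}$. The powers $h^{2s}$ form an unbounded set in a space of dimension $2sd+1$; we normalize them to obtain a compact set in a hyperplane. The linear functional $I(f)=\int_0^1f(x)\,dx$ on $V$ is positive on every nonzero nonnegative polynomial, since such a polynomial has finitely many zeros. Let $S$ be the image of the continuous map
\[
\mathbb{R}[x]_{\le d}\setminus\{0\}\to V,\qquad h\mapsto h^{2s}/I(h^{2s}).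
\]
The domain is $\mathbb{R}^{d+1}\setminus\{0\}$, which is connected because $d+1\ge2$; so $S$ is connected. The map is unchanged when $h$ is multiplied by a nonzero scalar, so $S$ is also the image of the unit sphere, and hence compact. Finally $S$ lies in the affine hyperplane $\{I=1\}$ of $V$, which has dimension $2sd$.

Let $f\in V$ be a nonzero sum of $2s$-th powers, $f=\sum_if_i^{2s}$ with all $f_i\ne0$. By Lemma~\ref{lem:degree}, $\deg f_i\le d$. Then
\[
\frac{f}{I(f)}=\sum_i\frac{I(f_i^{2s})}{I(f)}\cdot\frac{f_i^{2s}}{I(f_i^{2s})}
\]
is a convex combination of points of $S$. By the Fenchel--Bunt theorem, $f/I(f)$ is a convex combination of at most $2sd$ points of $S$, so $f=\sum_{i\le 2sd}\lambda_ih_i^{2s}$ with $\lambda_i\ge0$. Hence $f=\sum_{i\le 2sd}(\lambda_i^{1/(2s)}h_i)^{2s}$.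
\end{proof}

\section{Other coefficient rings and other exponents}\label{sec:rings}

\subsection*{Rings in which $-1$ is not a sum of squares}

A \emph{real closed field} is an ordered field in which every positive element is a square and every polynomial of odd degree has a root; $\mathbb{R}$ is an example. We use two standard facts. First, if $-1$ is not a sum of squares in a ring $A$, then there is a homomorphism from $A$ to a real closed field; this is the statement that the real spectrum of $A$ is nonempty \cite[\S4.3]{BCR}. Second, by Tarski's transfer principle all real closed fields satisfy the same first-order sentences in the language of rings. In particular, a finite system of polynomial equations with integer coefficients that has a solution in one real closed field has a solution in $\mathbb{R}$.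

\begin{proof}[Proof of Theorem~\ref{thm:rings}(a)]
Let $\psi\colon A\to R$ be a homomorphism to a real closed field. Extend it to $\Psi\colon A[x_1,\dots,x_n]\to R[x]$ by $x_1\mapsto x$ and $x_i\mapsto0$ for $i\ge2$. Fix $d\ge1$, put $\ell=(s-1)d$, and let $f\in\mathbb{Z}[x]$ be as in Theorem~\ref{thm:main}.

The field $R$ need not embed in $\mathbb{R}$, so the limit arguments above are not available over $R$, and we use transfer. Suppose that $f=\sum_{i\le\ell}h_i^{2s}$ with $h_i\in R[x]$. By Lemma~\ref{lem:degree}, $\deg h_i\le d$. Comparing coefficients turns the identity into $2sd+1$ polynomial equations, with integer coefficients, in the $\ell(d+1)$ coefficients of the $h_i$. This system has a solution in $R$, hence in $\mathbb{R}$, contrary to the choice of $f$. So $f$ has no such representation in $R[x]$.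

Let $\tilde f$ be the image of $f$ under the homomorphism $\mathbb{Z}[x]\to A[x_1,\dots,x_n]$ with $x\mapsto x_1$. It is a sum of $2s$-th powers, because $f$ is one in $\mathbb{Z}[x]$, and $\Psi(\tilde f)=f$ in $R[x]$. A representation $\tilde f=\sum_{i\le\ell}H_i^{2s}$ would give $f=\sum_{i\le\ell}\Psi(H_i)^{2s}$ in $R[x]$. Hence $p_{2s}(A[x_1,\dots,x_n])>(s-1)d$ for every $d$.
\end{proof}

The hypothesis $n\ge1$ cannot be dropped, since $p_{2s}(\mathbb{R})=1$. The hypothesis on $-1$ cannot be dropped by part (b), to which we turn.

\subsection*{Rings in which $-1$ is a sum of squares}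

Here finiteness comes from a single identity that writes a variable as a rational combination of $k$-th powers. The combination has negative coefficients, and these are harmless once $-1$ is itself a sum of $k$-th powers.

\begin{lemma}\label{lem:finite}
Let $k>1$ and let $B$ be a $\mathbb{Q}$-algebra in which $-1$ is a sum of $k$-th powers. Then there is an integer $L$ such that every element of $B$ is of the form $v_1^k+\dots+v_L^k$ with $v_i\in B$. In particular $p_k(B)<\infty$.
\end{lemma}

\begin{proof}
The difference operator $\Delta g(X)=g(X+1)-g(X)$ on $\mathbb{Z}[X]$ lowers the degree of a nonconstant polynomial by one and multiplies the leading coefficient by the degree. So $\Delta^{k-1}X^k$ is linear with leading coefficient $k(k-1)\cdots2=k!$. Expanding $\Delta^{k-1}$ by the binomial theorem gives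
\[
k!\,X+\rho=\sum_{h=0}^{k-1}(-1)^{k-1-h}\binom{k-1}{h}(X+h)^k
\]
with $\rho\in\mathbb{Z}$; for $k=3$ this reads $6X+6=X^3-2(X+1)^3+(X+2)^3$. Dividing by $k!$ we get $X=\sum_{h=0}^{k-1}r_h(X+h)^k+r$ with rationals $r_h,r$ that depend only on $k$. Each of these rationals is a sum of $k$-th powers in $B$: by \eqref{eq:rational} if it is nonnegative, and as the product of $-1$ with its absolute value if it is negative. Choose $M$ so that $M$ summands suffice for each of $r_0,\dots,r_{k-1},r$. Substituting any $u\in B$ for $X$ shows that $L=(k+1)M$ summands suffice for $u$.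
\end{proof}

It remains to pass from squares to $k$-th powers. The tool is Hilbert's identities (Hilbert 1909): for all $N,t\ge1$ there are finitely many positive rationals $\lambda_j$ and linear forms $L_j$ with rational coefficients such that
\begin{equation}\label{eq:hilbert}
(X_1^2+\dots+X_N^2)^t=\sum_j\lambda_jL_j(X_1,\dots,X_N)^{2t}.
\end{equation}
For $N=t=2$ one such identity is
\[
6(X_1^2+X_2^2)^2=(X_1+X_2)^4+(X_1-X_2)^4+4X_1^4+4X_2^4 .
\]

\begin{lemma}\label{lem:minusone}
Let $B$ be a $\mathbb{Q}$-algebra in which $-1$ is a sum of squares. Then $-1$ is a sum of $k$-th powers in $B$ for every $k>1$.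
\end{lemma}

\begin{proof}
Every $u\in B$ is a sum of squares, because $u=\bigl(\frac{u+1}2\bigr)^2+(-1)\bigl(\frac{u-1}2\bigr)^2$. Write $u=v_1^2+\dots+v_N^2$ and substitute $X_i=v_i$ in \eqref{eq:hilbert}. Since each $\lambda_j$ is a sum of $2t$-th powers by \eqref{eq:rational}, the power $u^t$ is a sum of $2t$-th powers in $B$. Hence, for every $t\ge1$, each sum of $t$-th powers in $B$ is a sum of $2t$-th powers. Write $k=2^am$ with $m$ odd. Then $-1=(-1)^m$ is an $m$-th power, and applying the last statement with $t=m,2m,\dots,2^{a-1}m$ shows that $-1$ is a sum of $k$-th powers.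
\end{proof}

The two lemmas use the $\mathbb{Q}$-algebra structure to divide by $2$, by $k!$ and by the denominators in \eqref{eq:rational} and \eqref{eq:hilbert}.

\begin{proof}[Proof of Theorem~\ref{thm:rings}(b) and (c)]
(b) If $-1$ is not a sum of squares in $A$, apply (a). If it is, then $B=A[x_1,\dots,x_n]$ is a $\mathbb{Q}$-algebra in which $-1$ is a sum of squares. By Lemma~\ref{lem:minusone}, $-1$ is a sum of $2s$-th powers in $B$, and Lemma~\ref{lem:finite} gives $p_{2s}(B)<\infty$.

(c) For even $k\ge4$ we have $p_k(\mathbb{R}[x])=\infty$ by Theorem~\ref{thm:main}. The value $p_2(\mathbb{R}[x])=2$ was derived in Section~\ref{sec:intro}. For odd $k$ we have $-1=(-1)^k$, and Lemma~\ref{lem:finite} applies to $B=\mathbb{R}[x]$.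
\end{proof}

\begin{thebibliography}{9}

\bibitem{BCR}
Bochnak, Coste and Roy, \emph{Real Algebraic Geometry}.

\bibitem{HR}
Hanner and R{\aa}dstr\"om, Proc. AMS \textbf{2} (1951).

\bibitem{KV}
Tomasz Kowalczyk and Julian Vill, \emph{On higher Pythagoras numbers of real polynomial rings}, arXiv:2311.07356 (2023).

\end{thebibliography}
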